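# A homology plane whose infinite fundamental group has no infinite orbicurve quotient

## 1. Homology planes, meridians and orbicurve groups

**Definition 1 (homology plane).** A homology plane is a smooth complex affine algebraic surface $X$ that is acyclic: $H_i(X,\mathbb Z)=0$ for all $i>0$.

The plane $\mathbb C^2$ is a homology plane. The surface $\mathbb C^*\times\mathbb C$ is smooth and affine, but $H_1=\mathbb Z$, so it is not one. The complement of a smooth conic in $\mathbb P^2$ is affine with $H_1=\mathbb Z/2$, so it is not one either.

**Definition 2 (perfect group).** A group is perfect if its abelianization is trivial. Every quotient of a perfect group is perfect.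

The group $A_5$ is perfect and $S_3$ is not. Since $H_1(X,\mathbb Z)=\pi_1(X)^{ab}$, the fundamental group of a homology plane is always perfect.

**Definition 3 (meridian).** Let $D$ be a reduced curve on a smooth connected surface $V$ and $D_i$ a component of $D$. A meridian of $D_i$ is a loop in $V\setminus D$ that runs along a path (its tail) from the base point to a point near a smooth point of $D$ lying on $D_i$, turns once positively around the boundary of a small disc transverse to $D_i$, and returns along the tail.

We use two standard facts. All meridians of one irreducible component are conjugate. If a smooth connected closed curve $\delta$ is added to a surface, so that the complement of $\delta$ in a surface $Y$ is $Y\setminus\delta$, then $\pi_1(Y)$ is the quotient of $\pi_1(Y\setminus\delta)$ by the normal closure of a meridian of $\delta$.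

For an example, take $D=\{\xi\eta=0\}\subset\mathbb C^2$. Then $\pi_1(\mathbb C^2\setminus D)=\mathbb Z^2$, generated by commuting meridians $\mu_1$ of $\{\xi=0\}$ and $\mu_2$ of $\{\eta=0\}$; the class of a loop is the pair of winding numbers of $\xi$ and $\eta$. Blow up the origin, with chart $\xi=s$, $\eta=st$ and exceptional curve $E=\{s=0\}$. The loop $s=\varepsilon e^{i\theta}$, $t=1$ is a meridian of $E$, and $\xi,\eta$ each wind once along it. So it is $\mu_1\mu_2$.

**Definition 4 (orbicurve group).** An orbicurve group is a group with a presentation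
$$\langle a_1,b_1,\ldots,a_g,b_g,c_1,\ldots,c_s\mid c_1^{r_1}=\cdots=c_s^{r_s}=1,\ \textstyle\prod_{i=1}^g[a_i,b_i]\,c_1\cdots c_s=1\rangle,\qquad g,s\ge0,\ r_i\ge1 .$$

With $g=1$, $s=0$ this is $\mathbb Z^2$. With $g=0$, $s=2$, $r_1=r_2=r$ it is $\mathbb Z/r$. The example that matters today is
$$\Delta(2,3,n)=\langle X,Y\mid X^2=Y^3=(Y^{-1}X)^n=1\rangle .$$
Put $c_1=Y^{-1}$, $c_2=X$, $c_3=(Y^{-1}X)^{-1}$; then $c_1c_2c_3=1$, so this is the orbicurve group with $g=0$ and orders $3,2,n$. For $n=1,\dots,5$ it is $1,S_3,A_4,S_4,A_5$, hence finite; it is infinite for $n\ge6$. Its abelianization is easy to find: $X$ and $Y$ generate $\mathbb Z/2\times\mathbb Z/3\cong\mathbb Z/6$, and the last relation kills $n(X-Y)$, where $X-Y$ is a generator of $\mathbb Z/6$. So the abelianization is $\mathbb Z/\gcd(6,n)$. In particular $\Delta(2,3,7)$ is perfect and $\Delta(2,3,6)$ is not.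

A result of Aguilar Aguilar says that there exist infinitely many homology planes of log-general type with infinite fundamental group, and that each of them admits a surjection onto an infinite orbicurve group. The following question comes from Rodolfo Aguilar Aguilar, "Around Homology Planes: Old and new", arXiv:2401.06058 (2024).

**Question.** Does every infinite fundamental group of a homology plane admit a surjective homomorphism onto an infinite orbicurve group?

The answer is no. There is a homology plane with infinite fundamental group and no such surjection; in fact there are infinitely many pairwise non-isomorphic ones.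

## 2. A family of quotients of the Artin group of type $B_3$

**Definition 5 (the group $A$).** The Artin group of type $B_3$ is
$$A=\langle l,m_1,m_2\mid [l,m_1]=1,\ m_1m_2m_1=m_2m_1m_2,\ (lm_2)^2=(m_2l)^2\rangle .$$

For example, sending $l\mapsto(1,0)$ and $m_1,m_2\mapsto(0,1)$ respects all three relations, and the braid relation forces $m_1=m_2$ in the abelianization; so $A^{ab}=\mathbb Z^2$.

Let $p,q,u,v\ge1$ be integers with
$$6pu-pv-3qu=\pm1. \tag{1}$$
Every term on the left contains $p$ or $q$, and every term contains $u$ or $v$, so $\gcd(p,q)=\gcd(u,v)=1$. Put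
$$z=(l\,m_2\,m_1)^3,\qquad G_{p,q,u,v}=A\,\big/\,\langle\langle\, l^pm_1^q=1,\ z^u=m_1^v\,\rangle\rangle. \tag{2}$$

**Theorem A.** There is a homology plane $X$ with $\pi_1(X)\cong G_{4,5,9,20}$. This group is infinite and has no surjection onto an infinite orbicurve group.

**Theorem B.** Let $p,q,u,v\ge 1$ satisfy (1); put $d=\gcd(q,v)$ and $d'=\gcd(2p+q,v)$.

1. There is a homology plane $X_{p,q,u,v}$ with $\pi_1\cong G_{p,q,u,v}$.
2. $\pi_1(X_{p,q,u,v})$ surjects onto an infinite orbicurve group if and only if $d\ge7$ or $d'\ge7$. It always surjects onto $\Delta(2,3,d)$ and $\Delta(2,3,d')$.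
3. If $p,d\ge2$ and $\frac1p+\frac1d<\frac12$, then $\pi_1(X_{p,q,u,v})$ is infinite.
4. The surfaces $X_k=X_{4,5,\,9+20k,\,20+45k}$ with $k\ge0$, $k\not\equiv1\pmod{13}$, are pairwise non-isomorphic homology planes with infinite $\pi_1$ and no surjection of $\pi_1$ onto an infinite orbicurve group.

Theorem A is the case $k=0$ of part 4: here $6\cdot4\cdot9-4\cdot20-3\cdot5\cdot9=216-80-135=1$, $d=\gcd(5,20)=5$, $d'=\gcd(13,20)=1$ and $\frac14+\frac15<\frac12$.

We do the group theory first (Sections 3 to 5), then build the surfaces (Sections 6 to 9), and finally tell the surfaces $X_k$ apart (Section 10).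

## 3. A central element, perfectness, and two small parameter choices

The relation $z^u=m_1^v$ is tractable because $z$ is central.

**Lemma 1.** The element $z$ is central in $A$.

*Proof.* Put $s_1=l$, $s_2=m_2$, $s_3=m_1$ and $c=s_1s_2s_3$, so $z=c^3$. The relations read $s_1s_3=s_3s_1$, $s_2s_3s_2=s_3s_2s_3$, $(s_1s_2)^2=(s_2s_1)^2$. We look at what conjugation by $c$ does to the generators.

First, $cs_2=s_1(s_2s_3s_2)=s_1s_3s_2s_3=s_3s_1s_2s_3=s_3c$, so $cs_2c^{-1}=s_3$.

Next, $c^2s_3=s_2c^2$. Both sides end in $s_3$; after canceling it the claim is $s_1s_2s_3s_1s_2s_3=s_2s_1s_2s_3s_1s_2$. The left side is $s_1s_2s_1(s_3s_2s_3)=s_1s_2s_1s_2\,s_3s_2$. The right side is $s_2s_1s_2(s_3s_1)s_2=s_2s_1s_2s_1\,s_3s_2$. They agree because $(s_1s_2)^2=(s_2s_1)^2$. So $c^2s_3c^{-2}=s_2$.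

Therefore $c^3s_2c^{-3}=c^2s_3c^{-2}=s_2$. Since $s_3=cs_2c^{-1}$, also $c^3s_3c^{-3}=c(c^3s_2c^{-3})c^{-1}=cs_2c^{-1}=s_3$. Finally $s_1=cs_3^{-1}s_2^{-1}$ is a product of elements commuting with $c^3$. $\square$

**Lemma 2.** The group $G_{p,q,u,v}$ is perfect.

*Proof.* In $A^{ab}=\mathbb Z^2$ with basis $l,m$ we have $z\mapsto 3(l+2m)=(3,6)$. The added relations become $(p,q)$ and, from $z^{-u}m_1^v$, $(-3u,v-6u)$. Their determinant is $p(v-6u)+3qu=-(6pu-pv-3qu)=\mp1$. So they span $\mathbb Z^2$. $\square$

Condition (1) is thus exactly perfectness. Let us try two cases by hand.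

**The parameters $(1,1,1,2)$.** Condition (1) holds: $6-2-3=1$. The relation $lm_1=1$ gives $l=m_1^{-1}$, so $z=(m_1^{-1}m_2m_1)^3=m_1^{-1}m_2^3m_1$, and since $z$ is central, $m_2^3=z$. The relation $z=m_1^2$, together with the fact that $m_2$ is conjugate to $m_1$ (by the braid relation) and $z$ is central, gives $m_2^2=z$. Hence $m_2=1$, so $m_1=1$ and $l=1$. The group is trivial.

**The parameters $(4,7,9,7)$.** Condition (1) holds: $216-28-189=-1$. Send $l\mapsto1$ and let $m_1=Y^{-1}X$, $m_2=m_1^{-1}Y$ in $\Delta(2,3,7)$. Then $m_1m_2=Y$, $m_1m_2m_1=X$ and $m_2m_1m_2=(X^{-1}Y)\,Y\cdot Y=X^{-1}=X$, so the braid relation holds. The relation $l^4m_1^7=1$ becomes $m_1^7=1$. The element $z$ becomes $(m_2m_1)^3$, conjugate to $(m_1m_2)^3=Y^3=1$, and $m_1^7=1$ gives $z^9=m_1^7$. The remaining relations are trivial with $l=1$. So this group surjects onto the infinite orbicurve group $\Delta(2,3,7)$.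

The second example shows the obvious way to prove such a group infinite: map it onto an infinite triangle group. For a negative answer to the question this method defeats itself, since what it produces is exactly an infinite orbicurve quotient. The next section measures how far it goes. For $(4,5,9,20)$ it yields only $\Delta(2,3,5)\cong A_5$ and the trivial group, and we shall see which property of $PSL_2(\mathbb R)$ stops it there.

## 4. Triangle quotients and abelian centralizers in $PSL_2(\mathbb R)$

**Lemma 3.** Let $\Theta$ be an infinite perfect orbicurve group. Then $\Theta$ is isomorphic to a discrete cocompact subgroup of $PSL_2(\mathbb R)$. In it every nontrivial element is elliptic of finite order or hyperbolic, centralizers of nontrivial elements are abelian, and the center is trivial.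

*Proof.* **Step 1: reduce to genus zero with at least three orders.** Killing the $c_i$ and abelianizing gives a surjection $\Theta\to\mathbb Z^{2g}$, so $g=0$. Generators with $r_i=1$ are trivial and may be dropped, so all $r_i\ge2$. If $s\le2$ the group is finite cyclic. So $s\ge3$.

**Step 2: exclude the spherical and Euclidean cases.** If $\sum(1-\frac1{r_i})<2$, then $s=3$ and $\Theta$ is a spherical triangle group, which is finite. If the sum equals $2$, then the orders are $(2,3,6)$, $(2,4,4)$, $(3,3,3)$ or $(2,2,2,2)$. In each case some prime $\ell$ divides two of the orders, say $r_i$ and $r_j$. Sending $c_i\mapsto1$, $c_j\mapsto-1$ and the other generators to $0$ defines a surjection onto $\mathbb Z/\ell$, so $\Theta$ is not perfect.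

**Step 3: read off centralizers in the hyperbolic case.** So the sum exceeds $2$, and by Poincaré's theorem $\Theta$ is a discrete cocompact subgroup of $PSL_2(\mathbb R)$. Such a group has no parabolic elements, and its elliptic elements have finite order. An element commuting with an elliptic element fixes its unique fixed point, so the centralizer in $PSL_2(\mathbb R)$ is the group of rotations about that point. An element commuting with a hyperbolic element preserves its axis and its attracting end, so the centralizer is the group of translations along the axis. Both are abelian. If $\Theta$ had a nontrivial central element, then $\Theta$ would equal the centralizer of that element, hence be abelian, hence trivial by perfectness; but $\Theta$ is infinite. $\square$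

**Proposition 4.** Let (1) hold and $d=\gcd(q,v)$, $d'=\gcd(2p+q,v)$. Then $G=G_{p,q,u,v}$ surjects onto $\Delta(2,3,d)$ and onto $\Delta(2,3,d')$. It surjects onto an infinite orbicurve group if and only if $d\ge7$ or $d'\ge7$.

*Proof.* **Step 1: construct the two surjections.** For any $n$, put $m_1=Y^{-1}X$, $m_2=m_1^{-1}Y$ in $\Delta(2,3,n)$. As in Section 3,
$$m_1m_2=Y,\qquad m_1m_2m_1=X=m_2m_1m_2,\qquad m_1^n=1,$$
and $m_1,m_2$ generate because they give back $X$ and $Y$.

Take $n=d$ and $l\mapsto1$. The relations $[l,m_1]=1$ and $(lm_2)^2=(m_2l)^2$ are trivial. Since $d\mid q$, $l^pm_1^q=m_1^q=1$. The element $z=(m_2m_1)^3$ is conjugate to $Y^3=1$, and $m_1^v=1$ since $d\mid v$; so $z^u=m_1^v$.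

Take $n=d'$ and $l\mapsto m_1^2$. Then $[l,m_1]=1$. The element $lm_2=m_1(m_1m_2)$ is conjugate to $m_1m_2m_1=X$, and $m_2l$ is conjugate to $lm_2$, so $(lm_2)^2=1=(m_2l)^2$. Next $l^pm_1^q=m_1^{2p+q}=1$. Finally $lm_2m_1=m_1(m_1m_2m_1)=m_1(m_2m_1m_2)=Y^2$, so $z=Y^6=1$, and $m_1^v=1$.

Both maps are well defined and surjective. If $d\ge7$ or $d'\ge7$, one of the targets is an infinite orbicurve group. This is the "if" direction.

**Step 2: start the converse by finding which words become trivial.** Let $\varphi:G\to\Theta$ be surjective with $\Theta$ an infinite orbicurve group. By Lemma 2, $\Theta$ is perfect, so Lemma 3 applies, and $\Theta$ is nonabelian (a perfect abelian group is trivial). Write $l,m_1,m_2$ for the images; they generate $\Theta$.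

- The element $z$ is central, so $z=1$ in $\Theta$, and hence $m_1^v=1$.
- The braid relation gives $m_2=(m_1m_2)m_1(m_1m_2)^{-1}$. If $m_1=1$, then $m_2=1$ and $\Theta=\langle l\rangle$ is abelian, a contradiction. So $m_1$ is nontrivial of finite order, that is, elliptic.
- If $m_1,m_2$ commuted, the braid relation would give $m_1=m_2$, and $\Theta=\langle l,m_1\rangle$ would be abelian. So they do not commute.
- The element $(m_1m_2)^3=(m_1m_2m_1)(m_2m_1m_2)=(m_1m_2m_1)^2$ commutes with $m_1m_2$ and with $m_1m_2m_1$, hence with $m_1$ and $m_2$. If it were nontrivial, $m_1$ and $m_2$ would lie in its abelian centralizer. So $(m_1m_2)^3=(m_1m_2m_1)^2=1$. As $m_1m_2\ne1$ (otherwise they commute), $m_1m_2$ has order $3$.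
- The element $(lm_2)^2=(m_2l)^2$ commutes with $l$ and $m_2$: indeed $l(m_2l)^2=(lm_2)^2l$, and it commutes with $lm_2$. If it is nontrivial, then $l$ commutes with $m_2$; as $l$ commutes with $m_1$ too, $l$ is central, so $l=1$.

So either $l=1$, or $l\ne1$ and $(lm_2)^2=1$.

**Step 3: the case $l=1$.** Then $m_1^q=1=m_1^v$, so $m_1^d=1$. Put $X=m_1m_2m_1$, $Y=m_1m_2$. Then $X^2=Y^3=1$, $Y^{-1}X=m_1$ and $m_2=m_1^{-1}Y$. So $\Theta=\langle X,Y\rangle$ is a quotient of $\Delta(2,3,d)$.

**Step 4: the case $l\ne1$, where a trace computation forces $l=m_1^2$.** Here $(lm_2)^2=1$. If $lm_2=1$, then $m_2=l^{-1}$ commutes with $m_1$, a contradiction; so $lm_2$ has order $2$. From $z=1$ we get $(lm_2m_1)^3=1$. If $lm_2m_1=1$, then $m_2=l^{-1}m_1^{-1}$ commutes with $m_1$, a contradiction. So $lm_2m_1$ has order $3$, and so does its conjugate $m_1lm_2$.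

Since $l$ commutes with the elliptic element $m_1$, both are rotations about one point of the hyperbolic plane. Conjugate that point to $i$, so that with
$$R(\alpha)=\begin{pmatrix}\cos\alpha&-\sin\alpha\\ \sin\alpha&\cos\alpha\end{pmatrix}$$
we have $m_1=\pm R(\theta)$, $l=\pm R(\phi)$. Let $M_2\in SL_2(\mathbb R)$ be a lift of $m_2$ and put $f(\alpha)=\operatorname{tr}(R(\alpha)M_2)$. This function has the form $a\cos\alpha+b\sin\alpha$. A lift of an element of order $3$ has eigenvalues $e^{\pm i\psi}$ with $3\psi\in\pi\mathbb Z$, $\psi\notin\pi\mathbb Z$, hence trace $\pm1$; a lift of an element of order $2$ has eigenvalues $\pm i$ and trace $0$. Therefore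
$$f(\theta)=\pm1\ (m_1m_2),\qquad f(\phi)=0\ (lm_2),\qquad f(\theta+\phi)=\pm1\ (m_1lm_2).$$
The middle condition gives $f(\alpha)=K\sin(\alpha-\phi)$, and $K\ne0$. The other two say $K\sin(\theta-\phi)=\pm1$ and $K\sin\theta=\pm1$. So $\sin(\theta-\phi)=\pm\sin\theta$, that is, $\theta-\phi\equiv\pm\theta\pmod\pi$. Hence $\phi\equiv0$ or $\phi\equiv2\theta\pmod\pi$. The first means $l=1$, which is excluded. So $l=m_1^2$.

Now $1=l^pm_1^q=m_1^{2p+q}$ and $m_1^v=1$, so $m_1^{d'}=1$. Also $\Theta=\langle m_1,m_2\rangle$, and exactly as in Step 3, $\Theta$ is a quotient of $\Delta(2,3,d')$.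

**Step 5: conclude, and exclude $n=6$.** In either case $\Theta$ is an infinite quotient of $\Delta(2,3,n)$ with $n=d$ or $n=d'$, so $\Delta(2,3,n)$ is infinite and $n\ge6$. By Step 1, $\Delta(2,3,n)$ is a quotient of the perfect group $G$, so it is perfect. But $\Delta(2,3,6)$ has abelianization $\mathbb Z/6$. So $n\ge7$. $\square$

For $(4,5,9,20)$ we have $d=5$, $d'=1$, so $G_{4,5,9,20}$ has no infinite orbicurve quotient. The obstruction is visible in Step 4. In $PSL_2(\mathbb R)$ two nontrivial commuting elements, one of them elliptic, must rotate about the same point; then $l$ has no freedom of its own and is forced to be a power of $m_1$. To see that $G_{4,5,9,20}$ is nevertheless infinite, we need a target in which $l$ and $m_1$ can commute and still be independent. In dimension three, two reflections with orthogonal roots commute and have different mirrors.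

## 5. Complex reflections of $\mathbb C^3$

**Definition 6 (complex reflection).** Let $H$ be a Hermitian form on $\mathbb C^3$, linear in the first variable, and let $H(e,e)=1$. For $|\mu|=1$, $\mu\neq 1$, the complex reflection with root $e$ and multiplier $\mu$ is $x\mapsto x-(1-\mu)H(x,e)e$.

It multiplies $e$ by $\mu$ and is the identity on $e^\perp$, so it preserves $H$. For the standard form, $e=(1,0,0)$ and $\mu=-1$ it is $\operatorname{diag}(-1,1,1)$.

**Proposition 5.** Let (1) hold. If $p,d\ge2$ and $\frac1p+\frac1d<\frac12$, then $G_{p,q,u,v}$ is infinite.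

The plan is this. Write $n=d=\gcd(q,v)$. We map $m_1,m_2$ to reflections of order $n$ and $l$ to a reflection of order $p$. Then $m_1^q$, $m_1^v$ and $l^p$ all become trivial, since $n$ divides $q$ and $v$. If the representation of $A$ is irreducible, the central element $z$ becomes scalar, and both added relations hold in $PGL_3(\mathbb C)$. What remains is to choose the angles between the three roots so that the relations of $A$ hold, and each relation turns out to determine one angle.

*Proof.* **Step 1: choose the Hermitian form.** Put $\lambda=e^{2\pi i/n}$, $\kappa=e^{2\pi i/p}$, $\alpha=\pi/n$, $\beta=\pi/p$. The hypothesis says $\alpha+\beta<\pi/2$. Let $H$ be the Hermitian form on $\mathbb C^3$ with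
$$H(e_i,e_i)=1,\quad H(e_1,e_3)=0,\quad H(e_1,e_2)=h,\quad H(e_2,e_3)=k,$$
where $h,k>0$ and
$$h^2=\frac1{4\sin^2\alpha}=\frac{-\lambda}{(1-\lambda)^2},\qquad k^2=\frac{\cos(\alpha-\beta)}{2\sin\alpha\sin\beta}=\frac{-(\lambda+\kappa)}{(1-\lambda)(1-\kappa)}. \tag{3}$$
The equalities in (3) follow from $1-\lambda=-2i\sin\alpha\,e^{i\alpha}$, $1-\kappa=-2i\sin\beta\,e^{i\beta}$ and $\lambda+\kappa=2\cos(\alpha-\beta)e^{i(\alpha+\beta)}$: for instance $(1-\lambda)(1-\kappa)=-4\sin\alpha\sin\beta\,e^{i(\alpha+\beta)}$.

Since $2\sin\alpha\sin\beta=\cos(\alpha-\beta)-\cos(\alpha+\beta)$ is positive and $\cos(\alpha+\beta)>0$, we get $\cos(\alpha-\beta)>2\sin\alpha\sin\beta>0$, that is,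
$$k^2>1 .$$
The Gram determinant is $\det H=1-h^2-k^2<0$, so $H$ is nondegenerate. For $p=4$, $n=5$ one finds $h^2\approx0.724$ and $k^2\approx1.188$.

**Step 2: define the reflections and check the commutation.** Let $P_i(x)=H(x,e_i)e_i$ and $R_i=1-c_iP_i$ with $c_1=c_2=1-\lambda$, $c_3=1-\kappa$. These are complex reflections, so they preserve $H$, and $R_1^n=R_2^n=R_3^p=1$. Also
$$P_i^2=P_i,\qquad P_iP_jP_i=|H(e_i,e_j)|^2P_i .$$
Since $H(e_1,e_3)=0$, $P_1P_3=P_3P_1=0$ and $R_1R_3=R_3R_1$.

**Step 3: check the braid relation, which fixes $h$.** With $c=1-\lambda$,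
$$R_1R_2R_1=1-2cP_1-cP_2+c^2P_1+c^2(P_1P_2+P_2P_1)-c^3h^2P_1 ,$$
and $R_2R_1R_2$ is the same with $1,2$ exchanged. Subtracting,
$$R_1R_2R_1-R_2R_1R_2=(-c+c^2-c^3h^2)(P_1-P_2).$$
By (3), $c^2h^2=-\lambda=c-1$, so the coefficient is $-c+c^2-c(c-1)=0$.

**Step 4: check the relation of length four, which fixes $k$.** Put $B_3=c_3P_3$, $B_2=c_2P_2$, $S=1-B_2-B_3$. Then $R_3R_2=S+B_3B_2$ and $R_2R_3=S+B_2B_3$. Hence
$$(R_3R_2)^2-(R_2R_3)^2=S(B_3B_2-B_2B_3)+(B_3B_2-B_2B_3)S+B_3B_2B_3B_2-B_2B_3B_2B_3 .$$
We use $B_i^2=c_iB_i$, $B_3B_2B_3=c_2c_3k^2B_3$, $B_2B_3B_2=c_2c_3k^2B_2$. Then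
$$S(B_3B_2-B_2B_3)=(B_3B_2-B_2B_3)-c_2c_3k^2B_2+c_2B_2B_3-c_3B_3B_2+c_2c_3k^2B_3,$$
$$(B_3B_2-B_2B_3)S=(B_3B_2-B_2B_3)-c_2B_3B_2-c_2c_3k^2B_3+c_2c_3k^2B_2+c_3B_2B_3 .$$
In the sum the terms in $B_2$ and $B_3$ alone cancel, and we are left with $(2-c_2-c_3)(B_3B_2-B_2B_3)$. The last two terms contribute $c_2c_3k^2(B_3B_2-B_2B_3)$. In total
$$(R_3R_2)^2-(R_2R_3)^2=\big[(2-c_2-c_3)+c_2c_3k^2\big](B_3B_2-B_2B_3).$$
Now $2-c_2-c_3=\lambda+\kappa$, and $c_2c_3k^2=-(\lambda+\kappa)$ by (3). So this is $0$.

Thus $m_1\mapsto R_1$, $m_2\mapsto R_2$, $l\mapsto R_3$ defines a representation $\rho:A\to GL_3(\mathbb C)$.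

**Step 5: prove irreducibility, so that $z$ becomes scalar.** Let $W$ be an invariant subspace. If some $w\in W$ has $H(w,e_i)\ne0$, then $R_iw-w=-c_iH(w,e_i)e_i$ shows $e_i\in W$. So for each $i$ either $e_i\in W$ or $W\subset e_i^\perp$. If some $e_i\in W$, then for every $j$ with $H(e_i,e_j)\ne0$ the same argument gives $e_j\in W$; since $H(e_1,e_2)$ and $H(e_2,e_3)$ are nonzero, all $e_j$ lie in $W$ and $W=\mathbb C^3$. Otherwise $W\subset\bigcap e_i^\perp$, the radical of $H$, which is $0$. So $\rho$ is irreducible, and $\rho(z)$ is scalar by Schur's lemma.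

**Step 6: descend to $G_{p,q,u,v}$.** In $PGL_3(\mathbb C)$ the image of $l^pm_1^q$ is that of $R_3^pR_1^q=1$, because $n\mid q$. The image of $z^u$ is $1$, and that of $m_1^v$ is that of $R_1^v=1$, because $n\mid v$. So $\rho$ induces $\bar\rho:G_{p,q,u,v}\to PGL_3(\mathbb C)$.

**Step 7: show that the image is infinite.** Let $\Pi=\langle e_2,e_3\rangle$. On $\Pi$ the form $H$ has determinant $1-k^2<0$, so its signature is $(1,1)$, and $\mathbb C^3=\Pi\oplus\Pi^\perp$. Let $\Gamma=\langle R_2,R_3\rangle$. It preserves $\Pi$ and acts trivially on the line $\Pi^\perp$. So a scalar element of $\Gamma$ is $1$, and $\Gamma$ injects into $PGL_3(\mathbb C)$.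

The group $\Gamma$ acts irreducibly on $\Pi$. Indeed $R_2|_\Pi$ has the two distinct eigenvalues $\lambda,1$, so its only eigenlines are $\mathbb Ce_2$ and $e_2^\perp\cap\Pi$; similarly for $R_3$. A common eigenline would be one of the first pair and one of the pair $\mathbb Ce_3$, $e_3^\perp\cap\Pi$. Now $\mathbb Ce_2\ne\mathbb Ce_3$; since $k\ne0$, $e_2\notin e_3^\perp$ and $e_3\notin e_2^\perp$; and a vector in $e_2^\perp\cap e_3^\perp\cap\Pi$ is $0$ because $H|_\Pi$ is nondegenerate. So there is none.

Suppose $\Gamma$ is finite. By averaging, it preserves a positive definite Hermitian form $H'$ on $\Pi$. Write $H(x,y)=H'(Tx,y)$; then $T$ commutes with $\Gamma$, so it is scalar by Schur's lemma, and the scalar is real because both forms are Hermitian. Then $H|_\Pi$ would be definite or zero, contradicting the signature $(1,1)$. So $\Gamma$ is infinite. It injects into the image of $\bar\rho$, so $G_{p,q,u,v}$ is infinite. $\square$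

## 6. The discriminant cubic, its flex at infinity, and two toric blow-ups

It remains to realize these groups geometrically. We want a surface with fundamental group $A$ and then two curves, glued in, that impose the two relations of (2).

**Step 1: choose the curves.** The purpose is to find a plane curve whose complement has $\pi_1=A$. Let $\mathbb P^2$ have coordinates $[w:x:y]$, let $\mathbb C^2=\{w=1\}$, $T=\{w=0\}$, $L=\overline{\{y=0\}}$ and
$$M=\overline{\{27y^2-(18x-4)y+4x^3-x^2=0\}}. \tag{4}$$
The polynomial in (4) is minus the discriminant of $t^3-t^2+xt-y$. A cubic of this shape with a double root $s$ has third root $1-2s$, so $M\cap\mathbb C^2$ is the image of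
$$s\mapsto(2s-3s^2,\ s^2-2s^3), \tag{5}$$
and this map is injective, since $(x,y)$ determines the cubic and so its multiple root. Its velocity is $(2-6s)(1,s)$. We read off three things.

- $M\cap\mathbb C^2$ is homeomorphic to $\mathbb C$. Its only singular point is at $s=\frac13$, an ordinary cusp, since the second and third derivatives there are the independent vectors $(-6,-2)$ and $(0,-12)$.
- $M$ meets $L\cap\mathbb C^2$ where $s^2(1-2s)=0$. At $s=0$, the point $(0,0)$, the velocity is $(2,0)$ and $y=s^2+\cdots$: a simple tangency. At $s=\frac12$, the point $P=(\frac14,0)$, the velocity is $-(1,\frac12)$: a transversal crossing.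
- On $T$ the homogeneous equation of $M$ becomes $4x^3=0$, so $M\cap T$ is the point $O=[0:0:1]$. In the coordinates $a=x/y$, $w=1/y$ near $O$, $M$ is
$$27w-18aw+4w^2+4a^3-a^2w=0. \tag{6}$$
So $M$ is smooth at $O$, meets $T=\{w=0\}$ there with multiplicity $3$, and $w/a^3\to-\frac4{27}$ along $M$. Also $L\cap T=[0:1:0]\ne O$.

Let $U=\mathbb C^2\setminus(L\cup M)$. Since $L\cap\mathbb C^2$ and $M\cap\mathbb C^2$ are homeomorphic to $\mathbb C$ and share two points, $\chi(U)=1-(1+1-2)=1$.

**Step 2: blow up at the flex $O$.** The purpose is to separate $M$ from $T$ and obtain a curve $F$ whose meridian will be $z^{-1}$. Blow up the three infinitely near points common to $M$ and $T$ at $O$. In the charts $w=aw_1$, $w_1=aw_2$, $w_2=a\omega$ the curve $T$ becomes $w_1=0$, $w_2=0$, $\omega=0$ in turn, and $M$ becomes $w_1=-\frac4{27}a^2+\cdots$, $w_2=-\frac4{27}a+\cdots$, $\omega=-\frac4{27}+\cdots$. Call the exceptional curves $E_1,E_2,F$. Then $F=\{a=0\}$ with coordinate $\omega=w/a^3$, and it meets $E_2,T,M$ transversally at $\omega=\infty,\,0,\,-\frac4{27}$. Further, $E_2$ meets $E_1$, $T$ meets $L$, and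
$$T^2=1-3=-2,\qquad E_1^2=E_2^2=-2 .$$
Let $Q=F\cap M$, a normal crossing point of the total transform.

**Step 3: describe blow-ups at a crossing.** The purpose is to produce a curve with prescribed meridian $\mu_1^\alpha\mu_2^\beta$. Let $D_1=\{\xi=0\}$ and $D_2=\{\eta=0\}$ cross normally. Attach the vector $(1,0)$ to $D_1$ and $(0,1)$ to $D_2$. Blowing up a crossing point of two curves of the total transform with vectors $v,v'$ creates a curve with vector $v+v'$; the vector of a curve records the orders of vanishing of $\xi,\eta$ along it. Every primitive $(\alpha,\beta)$ with $\alpha,\beta\ge1$ is reached by always blowing up the crossing whose two vectors span the cone containing $(\alpha,\beta)$ (the Stern–Brocot procedure); stop when it appears, and call the corresponding curve $E$. The local total transform is a chain from $D_1$ to $D_2$ with $E$ as one link. Removing $E$ leaves two connected parts, one containing $D_1$ and one containing $D_2$, and $E$ meets the rest in two points. Along a small loop around $E$ the functions $\xi,\eta$ wind $\alpha$ and $\beta$ times, so in the local group $\mathbb Z^2$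 the meridian of $E$ is $\mu_1^\alpha\mu_2^\beta$.

For $(\alpha,\beta)=(4,5)$ the new vectors appear in the order $(1,1),(1,2),(2,3),(3,4),(4,5)$, and the chain is
$$(1,0),\ (1,1),\ (4,5),\ (3,4),\ (2,3),\ (1,2),\ (0,1).$$

**Step 4: define $X$.** Apply Step 3 at $P$ with $(L,M)$ of multiplicities $(p,q)$, obtaining a curve $\delta_1$, and at $Q$ with $(F,M)$ of multiplicities $(u,v)$, obtaining $\delta_2$. Let $V$ be the resulting surface, $D_{tot}$ the total transform of $T\cup L\cup M$, and $D$ the union of all components of $D_{tot}$ except $\delta_1,\delta_2$. Put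
$$X=X_{p,q,u,v}=V\setminus D=U\sqcup\delta_1^\circ\sqcup\delta_2^\circ,\qquad\delta_i^\circ\cong\mathbb C^* .$$
So $\chi(X)=1$. The curve $D$ is connected: $L$ meets $M$ at $(0,0)$, $L-T-F-E_2-E_1$ is a chain, and each remaining component is connected within $D$ to $L$, $M$ or $F$ by Step 3.

## 7. The complement of the line and the cubic

**Proposition 6.** $\pi_1(U)\cong A$, with $l$ a meridian of $L$ and $m_1,m_2$ meridians of $M$.

We use the theorem of Zariski and van Kampen. Let $f(x,y)$ be a reduced polynomial of degree $r$ in $y$ with constant leading coefficient. Call $x$ special if $f(x,\cdot)$ has fewer than $r$ distinct roots. Then $\pi_1(\mathbb C^2\setminus\{f=0\})$ is the free group of a general fiber minus the $r$ roots, modulo the relations $g=\beta_i(g)$, where the $\beta_i$ are the monodromies along loops freely generating $\pi_1(\mathbb C\setminus\{\text{special values}\})$. It is enough to impose the relations on a basis.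

The building block is the half twist of two adjacent roots with standard loops $a,b$. It acts by $\sigma:a\mapsto aba^{-1}$, $b\mapsto a$, or by the mirror convention. Then $\sigma^2$ is conjugation by $ab$: $\sigma^2(b)=\sigma(a)=aba^{-1}=(ab)b(ab)^{-1}$ and $\sigma^2(a)=\sigma(a)\sigma(b)\sigma(a)^{-1}=(aba^{-1})\,a\,(ab^{-1}a^{-1})=(ab)a(ab)^{-1}$. The relations for $k$ half twists are as follows.

- $k=2$: $a$ and $b$ commute with $ab$, i.e. $ab=ba$.
- $k=3$: $b=\sigma^3(b)=\sigma^2(a)=abab^{-1}a^{-1}$, i.e. $bab=aba$. The relation $a=\sigma^3(a)=(ab)(aba^{-1})(ab)^{-1}$ says $a\cdot ab\cdot a=ab\,ab$, i.e. $aba=bab$ again.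
- $k=4$: $(ab)^2$ commutes with $a$ and $b$. Commuting with $a$ reads $(ab)^2a=a(ab)^2$, and $(ab)^2a=a(ba)^2$, so this is $(ab)^2=(ba)^2$; commuting with $b$ then follows because $(ab)^2$ commutes with $ab$.

The mirror convention replaces $\sigma$ by $\sigma^{-1}$ or exchanges the roles of $a$ and $b$, and gives the same relations. For example, the roots $\pm x^{3/2}$ of $y^2=x^3$ make three half twists as $x$ goes once around $0$, so $\pi_1(\mathbb C^2\setminus\{y^2=x^3\})=\langle a,b\mid aba=bab\rangle$.

*Proof of Proposition 6.* **Step 1: find the special values.** The equation $y\,(27y^2-(18x-4)y+4x^3-x^2)=0$ of $L\cup M$ has degree $3$ in $y$ with constant leading coefficient. The discriminant of the quadratic factor is $(18x-4)^2-108(4x^3-x^2)=16(1-3x)^3$, so the points of $M$ over $x$ are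
$$y_\pm=\frac{(18x-4)\pm4(1-3x)^{3/2}}{54},\qquad y_+y_-=\frac{x^2(4x-1)}{27}. \tag{7}$$
We have $y_+=y_-$ only for $x=\frac13$, and some $y_\pm=0$ only for $x=0,\frac14$. So the special values are $0,\frac14,\frac13$.

**Step 2: fix generators.** Take $x_0\in(\frac14,\frac13)$. There $18x_0-4>0$ and $y_+y_->0$, so $0<y_-<y_+$. Use the base point $y=-iN$ with $N\gg0$ in every fiber that we meet. Let $l,m_1,m_2$ be the positive loops going along straight segments from $-iN$ to $0,y_-,y_+$. They freely generate the group of the fiber. In the base we use the loop around $\frac13$ along the real segment, the loop around $\frac14$ along the real segment, and the loop around $0$ that follows the real segment but passes $\frac14$ on the upper half circle.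

**Step 3: the relation at $x=\frac13$.** On the way the three roots stay real and ordered, so straight loops stay straight. Near $\frac13$ the roots $y_\pm$ are near $\frac1{27}$, away from $0$, and $y_+-y_-=\frac8{54}(1-3x)^{3/2}$ turns by $3\pi$. So there are three half twists of $y_-,y_+$, and $l$ is fixed: $m_1m_2m_1=m_2m_1m_2$.

**Step 4: the relation at $x=\frac14$.** Here $y_+(\frac14)=\frac1{54}$, and (7) gives $y_-\approx\frac12(x-\frac14)$. As $x$ circles $\frac14$, $y_-$ circles $0$ once, which is two half twists: $[l,m_1]=1$.

**Step 5: the relation at $x=0$.** When $x$ passes $\frac14$ on a small upper half circle, $y_-\approx\frac12(x-\frac14)$ moves from the right of $0$ to the left of $0$ above it, and $y_+$ stays near $\frac1{54}$. The root $y_-$ does not cross the segments from $-iN$ to $0$ and to $y_+$. So $l$ and $m_2$ are carried to the straight loops around $0$ and $y_+$. (The loop $m_1$ is changed, but we shall not need it.) For $0<x<\frac14$ the product in (7) is negative, so $y_-<0<y_+$ and straight loops stay straight. At $x=0$ we have $y_-=-\frac4{27}$, and $y_+\sim\frac14x^2$ by (7).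 As $x$ circles $0$, $y_+$ circles the root $0$ twice, which is four half twists of the adjacent pair $0,y_+$, and the straight loop around $y_-$ is fixed. The relation is $(lm_2)^2=(m_2l)^2$.

These are the three relations of $A$. $\square$

## 8. The meridian of $F$ and the group $\pi_1(X)$

**Lemma 7.** Every meridian of $F$ equals the central element $z^{-1}$ of $\pi_1(U)=A$.

*Proof.* **Step 1: write a meridian down.** Near a general point of $F$ the functions $(a,\omega)$ are coordinates with $F=\{a=0\}$. For $|\omega_0|>1$ and $\varepsilon$ small, a meridian of $F$ is $a=\varepsilon e^{i\theta}$, $\omega=\omega_0$. Since $w=\omega a^3$, $y=1/w$ and $x=ay$, in the affine plane it is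
$$x=\omega_0^{-1}\varepsilon^{-2}e^{-2i\theta},\qquad y=\omega_0^{-1}\varepsilon^{-3}e^{-3i\theta}.$$
With $R=|x|$ we have $|y|=|\omega_0|^{1/2}R^{3/2}$.

**Step 2: push the loop into the fiber over $x_0$.** If $R\ge1$ and $|x'|\le R$, then by (7)
$$|y_\pm(x')|\le\frac{18R+4+4(1+3R)^{3/2}}{54}\le\frac{22R^{3/2}+4\cdot(4R)^{3/2}}{54}=R^{3/2}.$$
Take $\varepsilon$ so small that $R\ge1$. Move $x$ linearly to $x_0$ while keeping $y$ fixed. Throughout, $|x|\le R$ and $|y|=|\omega_0|^{1/2}R^{3/2}>|y_\pm|$, and $y\ne0$. So this is a free homotopy in $U$. It ends at $x=x_0$, $y=\mathrm{const}\cdot e^{-3i\theta}$ of large modulus, that is, at $\delta^{-3}$, where $\delta$ is the big positive circle in the fiber.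

**Step 3: identify $\delta^3$.** Depending on the convention for composing paths, $\delta$ is conjugate to $m_2m_1l$ or to $lm_1m_2$. In the notation of Lemma 1, the first is $s_2s_3s_1=s_1^{-1}cs_1$, and the second is $s_1s_3s_2=s_3s_1s_2=s_3cs_3^{-1}$. In both cases $\delta^3$ is conjugate to $c^3=z$, hence equal to $z$, since $z$ is central. So this meridian is conjugate to $z^{-1}$, hence equal to it, and so is every other one. $\square$

**Proposition 8.** $\pi_1(X_{p,q,u,v})\cong G_{p,q,u,v}$, and $H_1(X_{p,q,u,v},\mathbb Z)=0$.

*Proof.* The surface $X$ arises from $U$ by adding the disjoint smooth curves $\delta_1^\circ,\delta_2^\circ$, so we kill one meridian of each. For $x$ slightly larger than $\frac14$, a small disc around $0$ in the fiber contains $0$ and $y_-$, and $l,m_1$ are loops in it with the same tail. In the local group $\mathbb Z^2$ of the crossing $P$ they are the meridians of $L$ and $M$. By Step 3 of Section 6, a meridian of $\delta_1$ is $l^pm_1^q$. Near $Q$ the local group is generated by a meridian of $F$, which is $z^{-1}$, and a meridian of $M$, which is conjugate to $m_1$; so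 a meridian of $\delta_2$ is conjugate to $z^{-u}m_1^v$, because $z$ is central. These are the two relations added in (2). The second claim is Lemma 2. $\square$

## 9. Affineness and acyclicity from $H_1=0$

**Proposition 9.** $X=X_{p,q,u,v}$ is a homology plane.

*Proof.* **Step 1: show that the components of $D$ form a basis of $NS(V)_{\mathbb Q}$.** If $V$ arises from $\mathbb P^2$ by $N$ blow-ups, then $\operatorname{Pic}V\cong\mathbb Z^{N+1}$ with the nondegenerate form $\operatorname{diag}(1,-1,\dots,-1)$; so a numerically trivial divisor is linearly equivalent to $0$. The total transform $D_{tot}$ has $N+3$ components, so $D$ has $N+1$ components $D_i$. It suffices to prove independence. Let $\sum c_iD_i$ be numerically trivial, $c_i\in\mathbb Z$. Then $\sum c_iD_i=\operatorname{div}g$ with $g$ a nowhere vanishing regular function on $X$. Since $H_1(X,\mathbb Z)=0$, $g$ has winding number $0$ along every loop in $X$. Along a meridian of $D_i$ the winding number is $c_i$. So all $c_i=0$.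

**Step 2: exclude complete curves in $X$.** A complete curve $Z\subset X$ would have $Z\cdot D_i=0$ for all $i$, hence $Z\equiv0$ by Step 1. This is impossible, since an ample divisor is positive on $Z$.

**Step 3: find an ample divisor with support exactly $D$.** Let $H$ be ample. By Step 1 a multiple, again called $H$, satisfies $H\equiv B_+-B_-$ with $B_\pm$ effective, supported on $D$ and without common components. Then $B_+\ne0$, since otherwise $H^2=-H\cdot B_-\le0$. For $D_i\subset\operatorname{supp}B_+$,
$$B_+\cdot D_i=H\cdot D_i+B_-\cdot D_i>0,$$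
and $B_+\cdot C\ge0$ for every other curve $C$.

Now enlarge the support. Suppose $D_j\not\subset\operatorname{supp}B_+$ meets $\operatorname{supp}B_+$. Then $B_+\cdot D_j>0$. Replace $B_+$ by $B_++\varepsilon D_j$ with a small rational $\varepsilon>0$. The intersection numbers with components of the old support do not decrease, the one with $D_j$ is $B_+\cdot D_j+\varepsilon D_j^2>0$ for small $\varepsilon$, and the ones with all other curves stay $\ge0$. As $D$ is connected, iteration gives an effective $\hat B$ with support $D$ and $\hat B\cdot D_i>0$ for all $i$. Hence $\hat B^2>0$. A curve $Z\not\subset D$ meets $D$ by Step 2, so $\hat B\cdot Z>0$. By the Nakai–Moishezon criterion $\hat B$ is ample, and $X=V\setminus\operatorname{supp}\hat B$ is affine.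

**Step 4: compute the homology.** By the theorem of Andreotti and Frankel, the smooth affine surface $X$ has the homotopy type of a CW complex of dimension $2$. So $H_i(X,\mathbb Z)=0$ for $i\ge3$ and $H_2(X,\mathbb Z)$ is free. Its rank is $\chi(X)-1+b_1(X)=1-1+0=0$. And $H_1=0$ by Proposition 8. $\square$

Theorem B(1) is Propositions 8 and 9. Theorem B(2) is Proposition 4 and Theorem B(3) is Proposition 5, both applied to $\pi_1(X_{p,q,u,v})\cong G_{p,q,u,v}$. For $(4,5,9,20)$ we checked in Section 2 that (1) holds, that $d=5$ and $d'=1$ are both less than $7$, and that $\frac14+\frac15<\frac12$. So $X_{4,5,9,20}$ is a homology plane whose fundamental group is infinite and has no surjection onto an infinite orbicurve group. This proves Theorem A, and the answer to the question is no.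

## 10. The boundary three-manifold distinguishes the surfaces $X_k$

Let $(p,q,u,v)=(4,5,9+20k,20+45k)$ with $k\ge0$. Then $6pu-pv-3qu=9u-4v=81+180k-80-180k=1$, so (1) holds. Further $d=\gcd(5,v)=5$, and $d'=\gcd(13,5(4+9k))$. Now $13\mid 4+9k$ means $9k\equiv9$, i.e. $k\equiv1\pmod{13}$. So for $k\not\equiv1\pmod{13}$ we have $d=5$, $d'=1$, and all claims of Theorem B(4) except pairwise non-isomorphism follow from parts 1 to 3.

**Step 1: define the invariant.** A divisor is SNC if its components are smooth and it has only normal crossings, with no three components through a point; for instance three lines in general position in $\mathbb P^2$ are SNC, a cuspidal cubic is not. Let $N_k$ be the boundary of a regular neighborhood of an SNC boundary divisor of $X_k$. We claim its homeomorphism type depends only on $X_k$. An isomorphism between two surfaces extends to a birational map between two SNC completions; resolving its indeterminacy gives a third completion which is obtained from each of the two by blowing up points over the boundary. Blowing up a point on an SNC divisor gives an SNC total transform, and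 the preimage of a small regular neighborhood is a regular neighborhood with the same boundary. So $N_k$ is an invariant of $X_k$.

**Step 2: find an SNC boundary.** The divisor $D$ of Section 6 fails to be SNC at two points. Resolve the cusp of $M$ by three blow-ups; the last curve $C_6$ meets $M$, a $(-3)$-curve and a $(-2)$-curve. Resolve the tangency of $L$ and $M$ at $(0,0)$ by two blow-ups; the last curve $C_2$ meets $L$, $M$ and a $(-2)$-curve. The dual graph (vertices are components, edges are crossings) becomes a tree of rational curves, consisting of the path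
$$C_6-M-C_2-L-T-F \tag{8}$$
and linear branches, called twigs. Here $T$ is a $(-2)$-curve of valency $2$. The twigs are: two at $C_6$; two at $M$, coming from the blow-ups at $P$ and at $Q$; one at $C_2$; one at $L$, coming from $P$; two at $F$, namely $E_2-E_1$ and the one coming from $Q$.

**Step 3: describe what a chain of curves does in $N_k$.** The manifold $N_k$ is a union of circle bundles over the components with discs around the crossings removed. At a crossing of $C_i$ and $C_j$ the gluing torus has $H_1=\mathbb Z^2$ with basis the meridians $f_i,f_j$; here $f_i$ is the fiber over $C_i$, and $f_j$ is the boundary of a constant section over the removed disc of $C_i$.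

Let $C_0,C_1,\dots,C_r$ be consecutive curves, where $C_1,\dots,C_r$ is a chain, and let $b_i=-C_i^2$. If $C_i$ has exactly the two neighbors $C_{i-1},C_{i+1}$, its piece is a circle bundle over an annulus, i.e. $T^2\times I$. Take a section of the normal bundle of $C_i$ that is constant near the first disc and has all its zeros in the second one. On the boundary of the second disc it winds $C_i^2$ times, so its boundary curves are $f_{i-1}$ and $f_{i+1}+C_i^2f_i$, and their sum is zero in $H_1(T^2\times I)$:
$$f_{i-1}+f_{i+1}=b_if_i. \tag{9}$$
If $C_r$ is the end of a twig, its piece is a circle bundle over a disc, a solid torus, and by the same argument its meridian curve is $f_{r+1}:=b_rf_r-f_{r-1}$ up to sign.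

Let $e_i$ be the intersection number of $f_0$ with $f_i$, normalized by $e_1=1$. Then $e_0=0$ and $e_{i+1}=b_ie_i-e_{i-1}$ by (9). This is the recursion for the determinant of the tridiagonal matrix with diagonal $b_1,\dots,b_i$ and off-diagonal entries $-1$, which is minus the intersection matrix. So $e_{r+1}$ is the determinant of the chain $C_1,\dots,C_r$ (equal to $1$ for an empty chain). There are two consequences.

- A twig of determinant $n\ge1$ attached to $C_0$ is a solid torus whose meridian meets the fiber over $C_0$ in $n$ points. So the circle fibration over $C_0$ extends to it, and its core is an exceptional fiber of order $n$ (a regular one if $n=1$).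
- If $C_0$ and $C_{r+1}$ are joined by the chain $C_1,\dots,C_r$, their fibers have intersection number equal, in absolute value, to the determinant of the chain.

**Step 4: compute the twig determinants.** For a blow-up at a crossing as in Section 6, let $v_0=(1,0),v_1,\dots,v_r,v_{r+1}=(\alpha,\beta)$ be the consecutive vectors from $D_1$ to $E$. The divisors of $\xi$ and $\eta$ have intersection number $0$ with each exceptional curve $C_i$, so $v_{i-1}+v_{i+1}=b_iv_i$. Hence the numbers $\det(v_0,v_i)$ satisfy the same recursion with the same initial values $0,1$, and the chain between $D_1$ and $E$ has determinant $\det(v_0,v_{r+1})=\beta$. By symmetry the chain between $D_2$ and $E$ has determinant $\alpha$. For $(\alpha,\beta)=(4,5)$ the list in Section 6 gives a single $(-5)$-curve on the side of $D_1$, since $(1,0)+(4,5)=5(1,1)$, and three $(-2)$-curves on the side of $D_2$; the determinants are $5$ and $4$, as claimed.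

So the determinants are:

- at $C_6$: $2$ and $3$;
- at $M$: $p=4$ and $u$;
- at $C_2$: $2$;
- at $L$: $q=5$;
- at $F$: $3$ (the chain $E_2-E_1$ of two $(-2)$-curves, $2\cdot2-1=3$) and $v$.

All are at least $2$, so these twigs are nonempty, and $C_6,M,C_2,L,F$ are the branching components.

**Step 5: cut $N_k$ into Seifert pieces.** A Seifert fibered manifold is a $3$-manifold decomposed into circles, where near finitely many exceptional ones it looks like a fibered solid torus. Its base is a surface with cone points; for instance the exterior of the trefoil knot is Seifert fibered with base a disc with cone points of orders $2,3$. We write such a base as disc$(2,3)$, and similarly for annuli. By Steps 3 and 4, $N_k$ is a union of five Seifert pieces with bases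
$$\text{disc}(2,3),\quad\text{annulus}(4,u),\quad\text{annulus}(2),\quad\text{annulus}(5),\quad\text{disc}(3,v),$$
belonging to $C_6,M,C_2,L,F$, glued along four tori in the order (8). Their orbifold Euler characteristics are
$$1-\tfrac12-\tfrac23=-\tfrac16,\quad-\tfrac34-\big(1-\tfrac1u\big),\quad-\tfrac12,\quad-\tfrac45,\quad1-\tfrac23-\big(1-\tfrac1v\big)=-\tfrac23+\tfrac1v ,$$
all negative. So, by the standard theory of Seifert manifolds, the pieces are irreducible with incompressible boundary, are not $T^2\times I$, and have a Seifert fibration that is unique up to isotopy. Consequently $N_k$ is irreducible and the four tori are incompressible.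

**Step 6: check that fibers do not match across the tori.** For $C_6-M$, $M-C_2$ and $C_2-L$ the connecting chain is empty, so the fibers of the two sides have intersection number $1$. For $L-T-F$ the chain is the single curve $T$ with $T^2=-2$, so the number is $2$. None is zero, so the fibers do not match.

**Step 7: apply the JSJ decomposition.** The criterion is as follows (Aschenbrenner–Friedl–Wilton, *3-Manifold Groups*, Prop. 1.6.2): in an irreducible closed orientable $3$-manifold, disjoint incompressible tori are the JSJ tori if they cut it into Seifert fibered pieces, none of them $T^2\times I$, such that across each torus the regular fibers of the adjacent pieces do not match. So our four tori form the JSJ decomposition of $N_k$. By uniqueness of the JSJ decomposition (Jaco–Shalen, Johannson) and of the Seifert fibrations of the pieces, the orders of the exceptional fibers of the two pieces with connected boundary, $\{2,3\}$ and $\{3,v\}$, are invariants of $N_k$. Since $v\ge20$, they determine $v=20+45k$, and hence $k$. So the $X_k$ are pairwise non-isomorphic, and Theorem B(4) is proved. $\blacksquare$
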